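\title{Chord involutions of an oval, M\"obius maps, and ellipses}

\begin{abstract}
A point $P$ off an oval $\gamma$ defines an involution $f_P$ of $\gamma$ that exchanges the ends of each chord through $P$. For an ellipse the compositions $f_P\circ f_Q$ are M\"obius transformations. We prove the conjecture that, conversely, an oval is an ellipse if these compositions are smoothly conjugated to M\"obius transformations for all pairs of interior points and all pairs of exterior points whose line meets the oval. It is enough to have a $C^2$ oval, $C^1$ conjugacies, one secant line $\ell$, one point $P\in\ell$, and one sequence of points $Q_j\in\ell$ tending to a point of $\ell\cap\gamma$. The statement fails for bi-Lipschitz conjugacies, and it fails for a single pair of points.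
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{oval} is a closed strictly convex curve $\gamma$ of class $C^2$ that bounds a compact convex body $D$ in the affine plane $\mathbb{R}^2\subset\mathbb{RP}^2$. Strict convexity means that $\gamma$ contains no segment; the curvature may vanish at some points. The points of $D\setminus\gamma$ are \emph{interior}, the points of $\mathbb{RP}^2\setminus D$ are \emph{exterior}, and two points off $\gamma$ have the \emph{same type} if both are interior or both are exterior.

A point $P\notin\gamma$ defines an involution $f_P:\gamma\to\gamma$: the point $f_P(z)$ is the second intersection point of the line $Pz$ with $\gamma$, and $f_P(z)=z$ if this line is tangent to $\gamma$ at $z$. For distinct points $P,Q$ of the same type put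
\[
F_{P,Q}=f_P\circ f_Q .
\]
This is an orientation-preserving homeomorphism of the circle $\gamma$ (Section~\ref{sec:basic}). A \emph{M\"obius transformation} is a projective transformation $t\mapsto (at+b)/(ct+d)$, $ad-bc\neq0$, of $\mathbb{RP}^1=\mathbb{R}\cup\{\infty\}$. The map $F_{P,Q}$ is \emph{$C^k$-conjugated to a M\"obius transformation} if $h\circ F_{P,Q}\circ h^{-1}$ is a M\"obius transformation for some $C^k$ diffeomorphism $h:\gamma\to\mathbb{RP}^1$.

If $\gamma$ is an ellipse, its interior is the Cayley--Klein model of the hyperbolic plane, and $f_P$ is the action on the circle at infinity of a hyperbolic reflection: in the line polar to $P$ if $P$ is exterior, in the point $P$ if $P$ is interior. So there is one coordinate on the ellipse in which all the maps $F_{P,Q}$ are M\"obius; Proposition~\ref{prop:conic} writes it down. The following conjecture, posed in \cite{Tab}, asks whether this property characterizes the ellipse when the coordinate is allowed to depend on the pair.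

\medskip
\noindent\textbf{Conjecture.} \emph{Let $\gamma$ be a $C^\infty$ oval. Assume that $F_{P,Q}$ is $C^\infty$-conjugated to a M\"obius transformation whenever the distinct points $P,Q$ are both exterior and the line $PQ$ intersects $\gamma$, or are both interior. Then $\gamma$ is an ellipse.}
\medskip

How much does the assumption say for one pair? Let $PQ$ meet $\gamma$ at $A$ and $B$. These are the only fixed points of $F_{P,Q}$, and a M\"obius transformation with two fixed points is, in a projective coordinate, $t\mapsto\lambda t$, with derivatives $\lambda$ and $1/\lambda$ at the fixed points. The first test is therefore whether the derivatives of $F_{P,Q}$ at $A$ and $B$ are reciprocal, and every oval passes it (Lemma~\ref{lem:mult}). What remains is global: the coordinate that makes the map linear at $A$, carried along the orbits to $B$, must be the reciprocal of the coordinate that makes it linear at $B$ (Remark~\ref{rem:match}). This is a condition on a function, for each pair, which suggests rigidity when there are many pairs; but the conjugacy changes with the pair,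 and the conditions for different pairs are not visibly related. The results below show that they become related as $Q$ approaches the oval.

\begin{theorem}\label{thm:two}
Let $\gamma$ be an oval and let a line $\ell$ meet $\gamma$ at $A\neq B$. Let $P_1\neq P_2$ be points of $\ell\setminus\gamma$ of the same type. Suppose that for $i=1,2$ there are points $Q_{i,j}\in\ell\setminus\gamma$ of that type, distinct from $P_i$, with $Q_{i,j}\to A$ as $j\to\infty$, such that every $F_{P_i,Q_{i,j}}$ is $C^1$-conjugated to a M\"obius transformation. Then $\gamma$ is an ellipse.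
\end{theorem}

\begin{corollary}\label{cor:conj}
The conjecture is true. Either half of its hypothesis suffices: only interior pairs, or only exterior pairs whose line meets $\gamma$ in two points.
\end{corollary}

\begin{proof}
Take a line $\ell$ that meets $\gamma$ at two points $A,B$. The interior points of $\ell$ and the exterior points of $\ell$ form the two open arcs of the projective line $\ell$ with ends $A$ and $B$. On the arc of the type covered by the hypothesis choose $P_1\neq P_2$ and a sequence tending to $A$, and apply Theorem~\ref{thm:two}.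
\end{proof}

\begin{theorem}\label{thm:one}
Let $\gamma$ be an oval, $\ell\cap\gamma=\{A,B\}$ with $A\neq B$, and $P\in\ell\setminus\gamma$. Let $Q_j\in\ell\setminus(\gamma\cup\{P\})$ be points of the same type as $P$ with $Q_j\to A$. If every $F_{P,Q_j}$ is $C^1$-conjugated to a M\"obius transformation, then $\gamma$ is an ellipse.
\end{theorem}

Theorem~\ref{thm:one} contains Theorem~\ref{thm:two}. We prove the latter separately because it follows in a few lines from the step common to both, Proposition~\ref{prop:key}, and already settles the conjecture.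

Call a pair $P\neq Q$ \emph{admissible} for $\gamma$ if both points are interior, or both are exterior and the line $PQ$ meets $\gamma$, in two points or tangentially in one.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] If $\gamma$ is a $C^\infty$ oval with positive curvature, then for every admissible pair the map $F_{P,Q}$ is conjugated to a M\"obius transformation by a bi-Lipschitz homeomorphism $\gamma\to\mathbb{RP}^1$.
\item[(b)] For any ellipse $\gamma_0$ and any admissible pair $P,Q$ there are $C^\infty$ ovals $\tilde\gamma$, not ellipses and arbitrarily $C^\infty$-close to $\gamma_0$, for which $F_{P,Q}$ is $C^\infty$-conjugated to a M\"obius transformation.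
\end{enumerate}
\end{theorem}

So $C^1$ cannot be weakened to bi-Lipschitz in Theorems~\ref{thm:two} and~\ref{thm:one}, and one pair does not suffice.

The idea of the proof is to let $Q\to A$. Then $\Phi=f_Q\circ f_P$ sends any fixed point $z\neq B$ of the oval, in a single step, into a tiny neighborhood of $A$, where the conjugacy $h$ is almost linear. The equation $h\circ\Phi=\lambda h$ then determines $h(z)$ asymptotically, and the limit is an object of projective geometry: the projection of $f_P(z)$ from $A$. A symmetry of $h$ with respect to $f_P$ survives in the limit and says that the projection from $A$ turns $f_P$ into a M\"obius involution. Section~\ref{sec:model} shows this on a parabola with a bump, and Section~\ref{sec:limit} does it in general. Two such involutions force a conic (Section~\ref{sec:two}); with one of them we expand to first and second order in the distance from $Q$ to $A$ (Section~\ref{sec:one}). Sections~\ref{sec:lip} and~\ref{sec:pair} prove Theorem~\ref{thm:sharp}.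

\section{Chord involutions and a chart}\label{sec:prelim}

\subsection{Basic properties}\label{sec:basic}

Since $\gamma$ is $C^1$, the tangent $T_z$ is the only supporting line of $D$ at $z\in\gamma$. With strict convexity this gives the facts on which everything rests: a line meets $\gamma$ in at most two points; $T_z\cap\gamma=\{z\}$; any other line through $z$ enters the interior of $D$, meets $\gamma$ in exactly one more point, and is transversal to $\gamma$ at both points. We also use the standard fact that a simple closed plane curve of positive curvature is an oval; in particular, so is every closed curve that is $C^2$-close to an ellipse.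

The map $f_P$ is continuous. Indeed, let $z_n\to z$ and $f_P(z_n)\to z'$ along a subsequence. Then $z'$ lies on $Pz$. If $z'\neq z$, then $z'=f_P(z)$. If $z'=z$, the lines $Pz_n$ are chords or tangents with both ends tending to $z$, so their limit $Pz$ is $T_z$ and $f_P(z)=z$. Thus $f_P$ is an involutive homeomorphism. It has a fixed point exactly when a tangent passes through $P$, that is, when $P$ is exterior, and it has at most two. An orientation-reversing homeomorphism of a circle has a fixed point, and an orientation-preserving involution with a fixed point is the identity. So $f_P$ preserves orientation for interior $P$ and reverses it for exterior $P$, and $F_{P,Q}$ preserves it for points of the same type.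

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] For $P\neq Q$ of the same type, the fixed points of $F_{P,Q}$ are exactly the points of $PQ\cap\gamma$.
\item[(b)] If $\gamma$ is $C^k$, $2\le k\le\infty$, and the line $Pz_0$ is not tangent to $\gamma$ at $z_0$, then $f_P$ is a $C^k$ diffeomorphism from a neighborhood of $z_0$ onto a neighborhood of $f_P(z_0)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $f_P$ is an involution, $F_{P,Q}(z)=z$ means $f_P(z)=f_Q(z)$. Let $z'$ be this common value. If $z'\neq z$, then $P$ and $Q$ lie on the line $zz'$; if $z'=z$, they lie on $T_z$. In both cases $z\in PQ$. Conversely, if $z\in PQ$, then $Pz$ and $Qz$ are the same line and $f_P(z)=f_Q(z)$.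

(b) Let $u$ be a smooth parameter on the pencil of lines through $P$ near $Pz_0$, viewed as a function of a point of such a line. The line $Pz_0$ is transversal to $\gamma$ at $z_0$ and at $f_P(z_0)\neq z_0$, so the restrictions $u_0,u_1$ of $u$ to small arcs around these two points are $C^k$ coordinates, and $f_P=u_1^{-1}\circ u_0$ near $z_0$.
\end{proof}

\subsection{Conics}

\begin{proposition}\label{prop:conic}
If $\gamma_0$ is an ellipse, there is a $C^\infty$ diffeomorphism $s:\gamma_0\to\mathbb{RP}^1$ that conjugates every $f_P$, hence every $F_{P,Q}$, to a M\"obius transformation.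
\end{proposition}

\begin{proof}
In suitable projective coordinates $\gamma_0$ is the parabola $y=x^2$ together with the point $[0:1:0]$. Let $s=x$ on the parabola and $s=\infty$ at $[0:1:0]$. Near that point, in the coordinates $X=x/y$, $Z=1/y$, the curve is $(X,Z)=(1/s,1/s^2)$, so $s$ is a diffeomorphism. The line through the points with parameters $s,s'$ (the tangent if $s=s'$) is $y=(s+s')x-ss'$. It contains $P=[a:b:c]$ if and only if $b=(s+s')a-ss'c$, that is,
\begin{equation}\label{eq:conic}
s'=\frac{as-b}{cs-a}.
\end{equation}
The determinant $bc-a^2$ is nonzero because $P\notin\gamma_0$. So $f_P$ coincides with the M\"obius map \eqref{eq:conic} where $s,s'$ are finite, and everywhere by continuity.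
\end{proof}

For $P=(0,p)$ formula \eqref{eq:conic} reads $ss'=-p$. The proofs below recover this relation on an unknown oval.

\subsection{The chart attached to a secant}\label{sec:chart}

Let $\ell\cap\gamma=\{A,B\}$, $A\neq B$. The maps $f_P$ are defined by incidence and tangency, so we may use any projective coordinates. To imitate the parabola, choose them so that $T_A$ is the line at infinity, $A=[0:1:0]$, $\ell=\{x=0\}$ and $B=(0,0)$. The lines through $A$ other than $T_A$ are the vertical lines, and each meets $\gamma\setminus\{A\}$ once, transversally. Hence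
\[
\gamma\setminus\{A\}=\{(x,g(x)):x\in\mathbb{R}\},\qquad g\in C^2(\mathbb{R}),\quad g(0)=0 .
\]
We write $x(z)$ for the abscissa of $z\in\gamma\setminus\{A\}$. It is the projection of $\gamma$ from $A$, it is a $C^2$ coordinate on $\gamma\setminus\{A\}$, and it vanishes only at $B$. Near $A$ we use the coordinates $X=x/y$, $Z=1/y$ of the point $[X:1:Z]$. There $\gamma$ is tangent to $Z=0$:
\[
Z=\zeta(X),\qquad \zeta\in C^2,\quad \zeta(0)=\zeta'(0)=0,
\]
and $X$ is a $C^2$ coordinate on $\gamma$. We do not know that $1/x$ is a good coordinate at $A$: on $\gamma$ it equals $Z/X=\zeta(X)/X$, whose derivative at $A$ is $\zeta''(0)/2$, and this vanishes if the curvature does.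

The points of $\ell\setminus\gamma$ are $P=(0,p)$, $Q=(0,q)$ with $p,q\neq0$. The two types correspond to the two signs of the ordinate, and $Q\to A$ means $|q|\to\infty$. The determinant of $[0:q:1]$, $[x:y:1]$, $[X:1:Z]$ shows that these three points are collinear if and only if
\begin{equation}\label{eq:col}
X(q-y)=x(qZ-1).
\end{equation}
The goal in Sections~\ref{sec:two} and~\ref{sec:one} is to reach the following situation.

\begin{lemma}\label{lem:parabola}
If $g(x)=\alpha x^2+\beta x$ with $\alpha\neq0$, then $\gamma$ is an ellipse.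
\end{lemma}

\begin{proof}
The curve $\gamma$ is a parabola of the chart with its point at infinity, so it is a nondegenerate conic, and it is compact in the original affine plane.
\end{proof}

For $P\neq Q$ of the same type on $\ell$ we work with
\[
\Phi=f_Q\circ f_P=F_{P,Q}^{-1},
\]
see Figure~\ref{fig:step}; a homeomorphism conjugates $\Phi$ to a M\"obius map if and only if it conjugates $F_{P,Q}$ to one. By Lemma~\ref{lem:basic}, $\Phi$ fixes exactly $A$ and $B$ and is a local $C^2$ diffeomorphism there. Recall that the derivative of a map at a fixed point, its \emph{multiplier}, does not depend on the $C^1$ coordinate and is preserved by $C^1$ conjugacies, by the chain rule.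

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=2.7,yscale=2]
\draw[thick] (0,0) circle (1);
\draw (0,-1.2) -- (0,1.25) node[above] {$\ell$};
\draw (-1.2,1) -- (1.2,1) node[right] {$T_A$};
\draw (-0.8,-0.6) -- (0.96,0.28);
\draw (0.96,0.28) -- (-0.29,0.957);
\draw[dashed] (0,1) -- (0.96,0.28);
\node[circle,fill,inner sep=1.2pt,label=above right:$A$] at (0,1) {};
\node[circle,fill,inner sep=1.2pt,label=below right:$B$] at (0,-1) {};
\node[circle,fill,inner sep=1.2pt,label=below right:$P$] at (0,-0.2) {};
\node[circle,fill,inner sep=1.2pt,label=below left:$Q$] at (0,0.8) {};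
\node[circle,fill,inner sep=1.2pt,label=left:$z$] at (-0.8,-0.6) {};
\node[circle,fill,inner sep=1.2pt,label=right:$f_P(z)$] at (0.96,0.28) {};
\node[circle,fill,inner sep=1.2pt,label=below:$\Phi(z)$] at (-0.29,0.957) {};
\end{tikzpicture}
\caption{One step of $\Phi=f_Q\circ f_P$ for interior points $P,Q$ of a secant $\ell=AB$, drawn for an ellipse. As $Q\to A$, the point $\Phi(z)$ tends to $A$ and the chord through $Q$ and $f_P(z)$ tends to the dashed line joining $f_P(z)$ to $A$. When the tangent $T_A$ is sent to infinity, the dashed line becomes the vertical line with abscissa $x(f_P(z))$.}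
\label{fig:step}
\end{figure}

\begin{lemma}\label{lem:mult}
$\Phi'(A)=p/q$ and $\Phi'(B)=q/p$.
\end{lemma}

\begin{proof}
Near $B$ the map $f_Q$ is a function $X(x)$ with $X(0)=0$ that satisfies \eqref{eq:col} with $y=g(x)$, $Z=\zeta(X)$. Differentiating at $x=0$ gives $qX'(0)=-1$. So $f_Q$ has derivative $-1/q$ at $B$ and, being an involution, $-q$ at $A$; the same holds for $f_P$ with $p$. Multiplying, $\Phi'(A)=(-1/q)(-p)$ and $\Phi'(B)=(-q)(-1/p)$.
\end{proof}

\section{The symmetry of a conjugacy and a model case}\label{sec:model}

A conjugacy $h$ of $\Phi$ is not assumed to respect $f_P$ and $f_Q$ separately. It does so nevertheless, because $f_P$ conjugates $\Phi$ to $\Phi^{-1}$ and a $C^1$ function that linearizes a contraction is unique up to a factor.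

\begin{lemma}\label{lem:sym}
Let $F_{P,Q}$ be $C^1$-conjugated to a M\"obius transformation and let $\lambda=p/q$ satisfy $\lambda<1$. Then there is a $C^1$ diffeomorphism $h:\gamma\to\mathbb{RP}^1$ with $h(A)=0$, $h(B)=\infty$, $h\circ\Phi=\lambda h$, and $h\cdot(h\circ f_P)$ is a nonzero constant on $\gamma\setminus\{A,B\}$.
\end{lemma}

\begin{proof}
Note that $\lambda>0$, as $p$ and $q$ have the same sign. The M\"obius map $h\Phi h^{-1}$ fixes exactly $h(A)$ and $h(B)$. After composing $h$ with a M\"obius map, these points are $0$ and $\infty$; then $h\Phi h^{-1}$ is a multiplication, and the factor is the multiplier $\Phi'(A)=\lambda$.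

Put $k=1/(h\circ f_P)$. From $f_P\Phi=f_Pf_Qf_P=\Phi^{-1}f_P$ we get
\[
k\circ\Phi=\frac{1}{h\circ\Phi^{-1}\circ f_P}=\frac{1}{\lambda^{-1}\,h\circ f_P}=\lambda k ,
\]
so $k/h$ is $\Phi$-invariant on $\gamma\setminus\{A,B\}$. Near $A$ the function $k$ is a $C^1$ coordinate vanishing at $A$, because $f_P$ is a local diffeomorphism taking $A$ to $B$ and $1/h$ is a $C^1$ coordinate vanishing at $B$. Hence $k/h$ tends to $c=k'(A)/h'(A)\neq0$ at $A$. For $z\neq A,B$ we have $h(\Phi^nz)=\lambda^nh(z)\to0$, so $\Phi^nz\to A$ and $(k/h)(z)=\lim(k/h)(\Phi^nz)=c$. Thus $h\cdot(h\circ f_P)=1/c$.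
\end{proof}

The existence of the limit $c$ is the first place where $h\in C^1$ is used; for a bi-Lipschitz $h$ the quotient $k/h$ is only bounded near $A$.

\begin{example}[a parabola with a bump]\label{ex:bump}
Let $g(x)=x^2+b(x)$, where $b$ is $C^2$-small and vanishes outside $[1,2]$, so that $\gamma$ is an oval close to a conic. Let $p>0$, and suppose that $F_{P,Q}$ is $C^1$-conjugated to a M\"obius map for a sequence of values $q\to+\infty$. We show that $b=0$.

\emph{The conjugacy near $A$.} Near $A$ the curve is the conic, so $w=1/x$ is a coordinate. Let $\rho=\min(1/2,1/p)$ and $q>\max(p,2)$. By \eqref{eq:conic}, $f_P$ sends the point $w$, $|w|<\rho$, to the point with abscissa $s=-pw$, $|s|<1$, and $f_Q$ sends that point to $w'=-s/q$; none of these points lies on the bump. So $\Phi(w)=\lambda w$ on $|w|<\rho$, with $\lambda=p/q$. For $h=h_q$ from Lemma~\ref{lem:sym},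
\[
h(w)=\lambda^{-n}h(\lambda^nw)=w\,\frac{h(\lambda^nw)}{\lambda^nw}\longrightarrow c_qw,\qquad c_q=h'(0).
\]
Thus $h=c_qw$ on an interval that does not depend on $q$.

\emph{One step from far away.} Fix $s\neq0$. The line through $Q$ and $(s,g(s))$ meets the parabola where $x'^2-s^{-1}(g(s)-q)x'-q=0$. With $x'=qu$ this becomes $u^2+u/s=(1+g(s)u/s)/q$, which has a root $u\to-1/s$ as $q\to\infty$. The corresponding point is far out on $\gamma$, so it is $f_Q(s,g(s))$, and its coordinate is $w'=-(s/q)(1+o(1))$. The value $b(s)$ has disappeared from the leading term. For $z\neq A,B$ and $s=x(f_Pz)$ we obtain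
\[
h(z)=\lambda^{-1}h(\Phi z)=\frac{q}{p}\,c_qw'=-\frac{c_q}{p}\,x(f_Pz)\,(1+o(1)).
\]

\emph{The symmetry in the limit.} Multiply this by the same formula for $f_Pz$: the quantity $(c_q/p)^2\,x(z)\,x(f_Pz)(1+o(1))$ does not depend on $z$. Dividing its values at two points and letting $q\to\infty$, we see that $x(z)x(f_Pz)$ is constant, and near $A$ it equals $-p$. Now let $x\in[1,2]$ and $x'=-p/x<0$. The line through $P$ and $(x',x'^2)\in\gamma$ contains $(x,g(x))$, and it contains $(x,x^2)$ by \eqref{eq:conic}. It is not vertical, so $g(x)=x^2$.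
\end{example}

\section{The limit $Q\to A$}\label{sec:limit}

The example had two special features: $\Phi$ was linear near $A$, and $f_Q$ was explicit. The next two lemmas replace them. The first bounds the deviation of a linearizing function from a linear one by $\Phi''/\Phi'$. This quantity does not change when $\Phi$ is multiplied by a constant, which is what makes the bound uniform as $\lambda\to0$.

\begin{lemma}\label{lem:dist}
Let $I=[-\rho,\rho]$ and let $\Phi:I\to I$ be $C^2$ with $\Phi'\neq0$ and $|\Phi(w)|\le|w|/2$. Put $\lambda=\Phi'(0)$ and $L=\log(\Phi'/\lambda)$. Let $h\in C^1(I)$ satisfy $h(0)=0$, $h'(0)\neq0$, $h\circ\Phi=\lambda h$. Then $h(w)=h'(0)\,w\,e^{\theta(w)}$ for $w\in I\setminus\{0\}$, where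
\begin{enumerate}
\item[(i)] $|\theta(w)|\le 2N_1|w|$ with $N_1=\sup_I|L'|=\sup_I|\Phi''/\Phi'|$;
\item[(ii)] if $\Phi$ is odd and $C^3$, then $|\theta(w)|\le N_2w^2$ with $N_2=\sup_I|L''|$.
\end{enumerate}
\end{lemma}

\begin{proof}
Differentiating $h\circ\Phi=\lambda h$ gives $h'(u)=h'(\Phi u)e^{L(u)}$, and by iteration $h'(u)=h'(\Phi^nu)\exp\sum_{k<n}L(\Phi^ku)$. Since $L(0)=0$ and $|\Phi^ku|\le2^{-k}|u|$, the series $\Sigma(u)=\sum_{k\ge0}L(\Phi^ku)$ converges and $|\Sigma(u)|\le N_1|u|\sum_k 2^{-k}=2N_1|u|$. Since $h'$ is continuous at $0$, we get $h'(u)=h'(0)e^{\Sigma(u)}$. In case (ii) $L$ is even, so $L'(0)=0$, $|L(u)|\le N_2u^2/2$ and $|\Sigma(u)|\le\frac12N_2u^2\sum_k4^{-k}\le N_2u^2$. Finally $h(w)/(h'(0)w)$ is the mean value of $e^{\Sigma}$ over the segment from $0$ to $w$, so $|\theta(w)|\le\sup_{|u|\le|w|}|\Sigma(u)|$.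
\end{proof}

We shall apply the lemma to maps $\Phi_j=\varepsilon_j\Psi_j$, where $\varepsilon_j\to0$, $\Psi_j(0)=0$, and $\Psi_j\to\psi$ in $C^2(I)$ with $\psi'\neq0$. Then $|\Phi_j(w)|\le|w|/2$ for large $j$, and $L'=\Psi_j''/\Psi_j'$. So $N_1$ is bounded in $j$; it tends to $0$ if $\psi$ is linear; and $N_2$ tends to $0$ if $\psi$ is linear and the convergence is in $C^3$, since $L''=\Psi_j'''/\Psi_j'-(\Psi_j''/\Psi_j')^2$. The bound on $N_1$ is the reason for assuming $\gamma\in C^2$.

The second lemma describes $f_Q$ for $Q$ near $A$. We write $q=-1/\varepsilon$, so that $Q\to A$ means $\varepsilon\to0$.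

\begin{lemma}\label{lem:fQ}
Fix $r>0$. For small $|\varepsilon|$ the map $f_Q$ sends $(s,g(s))$, $|s|\le r$, to the point of $\gamma$ near $A$ with coordinate $X=\varepsilon U_\varepsilon(s)$, where $U_\varepsilon(s)\to s$ in $C^2([-r,r])$ as $\varepsilon\to0$.
\end{lemma}

\begin{proof}
Multiplying \eqref{eq:col} by $-\varepsilon$ gives $X(1+\varepsilon y)=x(Z+\varepsilon)$. The expected solution has size $\varepsilon$, so we put $X=\varepsilon U$ and divide by $\varepsilon$:
\[
H_\varepsilon(U,s):=U\,(1+\varepsilon g(s))-s\,\frac{\zeta(\varepsilon U)}{\varepsilon}-s=0 .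
\]
On the rectangle $|s|\le r$, $|U|\le2r$ the function $\zeta(\varepsilon U)/\varepsilon$ and its $U$-derivatives $\zeta'(\varepsilon U)$ and $\varepsilon\zeta''(\varepsilon U)$ tend to $0$ uniformly, because $\zeta(0)=\zeta'(0)=0$ and $\zeta''$ is bounded. So $H_\varepsilon\to U-s$ in $C^2$. For small $|\varepsilon|$, $H_\varepsilon$ is increasing in $U$ and has opposite signs at $U=\pm2r$, so it has a unique zero $U_\varepsilon(s)$, which is $C^2$ by the implicit function theorem. Moreover $|U_\varepsilon(s)-s|\le\sup|H_\varepsilon-(U-s)|\to0$, and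
\[
U_\varepsilon'=-\frac{H_s}{H_U}\to1,\qquad U_\varepsilon''=-\frac{H_{ss}+2H_{sU}U_\varepsilon'+H_{UU}(U_\varepsilon')^2}{H_U}\to0
\]
uniformly. The point of $\gamma$ with $X=\varepsilon U_\varepsilon(s)$ is on the line through $Q$ and $(s,g(s))$. It is close to $A$, hence off the compact arc $|x|\le r$, so it is the second intersection point.
\end{proof}

\begin{proposition}\label{prop:key}
Let $P=(0,p)$, and let $Q_j\in\ell\setminus(\gamma\cup\{P\})$ be points of the same type as $P$ with $Q_j\to A$ and every $F_{P,Q_j}$ $C^1$-conjugated to a M\"obius map. Then there is $K\neq0$ with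
\begin{equation}\label{eq:K}
x(z)\,x(f_P(z))=K\qquad\text{for all }z\in\gamma\setminus\{A,B\}.
\end{equation}
\end{proposition}

\begin{proof}
Let $Q_j=(0,-1/\varepsilon_j)$, $\Phi_j=f_{Q_j}f_P$, $\lambda_j=-p\varepsilon_j\to0$, and for large $j$ let $h_j$ be as in Lemma~\ref{lem:sym}.

\emph{Near $A$.} On an interval $I=[-\rho,\rho]$ of the coordinate $X$, the map $f_P$ is $X\mapsto s=\psi(X)$ with $\psi\in C^2$, $\psi(0)=0$, $\psi'\neq0$. By Lemma~\ref{lem:fQ}, $\Phi_j=\varepsilon_j\Psi_j$ on $I$ with $\Psi_j=U_{\varepsilon_j}\circ\psi\to\psi$ in $C^2(I)$. Lemma~\ref{lem:dist}(i) gives a constant $N$ independent of $j$ such that $h_j(X)=h_j'(0)\,X\,e^{\theta_j(X)}$ and $|\theta_j(X)|\le N|X|$ on $I$.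

\emph{One step from far away.} Fix $z\in\gamma\setminus\{A,B\}$ and put $s=x(f_Pz)\neq0$. By Lemma~\ref{lem:fQ} with $r\ge|s|$, the point $\Phi_jz$ has coordinate $X_j=\varepsilon_js(1+o(1))\to0$. Hence, with $\kappa_j=\varepsilon_jh_j'(0)/\lambda_j\neq0$,
\begin{equation}\label{eq:limit}
h_j(z)=\lambda_j^{-1}h_j(\Phi_jz)=\kappa_j\,x(f_Pz)\,(1+o(1)).
\end{equation}

\emph{The symmetry in the limit.} Applying \eqref{eq:limit} to $z$ and to $f_Pz$ gives $h_j(z)h_j(f_Pz)=\kappa_j^2\,x(z)x(f_Pz)(1+o(1))$. By Lemma~\ref{lem:sym} the left side is the same for any two points $z,z_0$. Dividing and letting $j\to\infty$ yields $x(z)x(f_Pz)=x(z_0)x(f_Pz_0)\neq0$.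
\end{proof}

Formula \eqref{eq:limit} is the center of the argument: the unknown conjugacies, rescaled, converge to $x\circ f_P$. Relation \eqref{eq:K} says that the projection from $A$ turns $f_P$ into $t\mapsto K/t$. We translate it into a statement about $g$.

\begin{corollary}\label{cor:S}
Suppose that \eqref{eq:K} holds for $P=(0,p)$. Then the limit $\alpha=\lim_{|x|\to\infty}g(x)/x^2$ exists, $\alpha\neq0$, $K=-p/\alpha$, and the function $S(x)=g(x)/x-\alpha x$ satisfies
\begin{equation}\label{eq:S}
S(x)=S(K/x)\qquad(x\neq0).
\end{equation}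
\end{corollary}

\begin{proof}
Let $x\neq0$ and $x'=K/x$. The points $(x,g(x))$ and $(x',g(x'))$ are exchanged by $f_P$, so
\begin{equation}\label{eq:slope}
\frac{g(x)-p}{x}=\frac{g(x')-p}{x'} ;
\end{equation}
this is collinearity with $P$ if $x'\neq x$ and trivial if $x'=x$. Dividing by $x$ gives $(g(x)-p)/x^2=(g(K/x)-p)/K$, which tends to $-p/K$ as $|x|\to\infty$, since $g(0)=0$. So $\alpha=-p/K\neq0$. Now $-p/x=\alpha K/x=\alpha x'$ and $-p/x'=\alpha x$, and \eqref{eq:slope} becomes $g(x)/x+\alpha x'=g(x')/x'+\alpha x$, which is \eqref{eq:S}.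
\end{proof}

The function $S$ measures the distance from a conic: it is constant exactly when $g=\alpha x^2+\beta x$. Both $\alpha$ and $S$ depend only on $\gamma$ and the chart, not on $P$.

\section{Two points: proof of Theorem~\ref{thm:two}}\label{sec:two}

Apply Proposition~\ref{prop:key} and Corollary~\ref{cor:S} to $P_i=(0,p_i)$, $i=1,2$. The same function $S$ is invariant under $x\mapsto K_1/x$ and $x\mapsto K_2/x$, where $K_i=-p_i/\alpha$, hence under their composition:
\[
S(x)=S(K_2/x)=S\Big(\frac{K_1}{K_2/x}\Big)=S(\mu x),\qquad \mu=\frac{K_1}{K_2}=\frac{p_1}{p_2}.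
\]
Since $P_1\neq P_2$ have the same type, $\mu>0$ and $\mu\neq1$; exchanging the indices if necessary, $0<\mu<1$. (This is where the common type of $P_1$ and $P_2$ is used: $\mu=-1$ would only say that $S$ is even.) As $x\to0$, $S(x)\to g'(0)$. Therefore
\[
S(x)=\lim_{n\to\infty}S(\mu^nx)=g'(0)\qquad(x\neq0),
\]
so $g(x)=\alpha x^2+g'(0)x$, and $\gamma$ is an ellipse by Lemma~\ref{lem:parabola}. \qed

\section{One point: proof of Theorem~\ref{thm:one}}\label{sec:one}

With one point $P$ we have \eqref{eq:K} and \eqref{eq:S} for one value of $K$, and this is not enough. If $\sigma\ge0$ is a small nonzero smooth function with compact support in $\mathbb{R}\setminus\{0\}$, then $g(x)=x^2+x\,(\sigma(x)+\sigma(K/x))$ defines an oval, close to a conic but not a conic, which satisfies \eqref{eq:S} with $\alpha=1$; reading the proof of Corollary~\ref{cor:S} backward, it satisfies \eqref{eq:K} for $P=(0,-K)$. The limit \eqref{eq:limit} has discarded the terms of order $\varepsilon_j$, and we now recover them. For this the error $\theta_j$ must be $o(\varepsilon_j)$, whereas in the coordinate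 $X$ it is only $O(\varepsilon_j)$. Relation \eqref{eq:K} supplies a better coordinate, in which $f_P$ is exactly linear.

\subsection{Normalization}

Replace $y$ by $y/\alpha$. The chart keeps its properties, $x$ and $K$ do not change, and now $\alpha=1$, $p=-K$. Put $\beta=g'(0)$ and
\[
E(s)=g(s)-s^2-\beta s,\qquad E\in C^2(\mathbb{R}),\quad E(0)=E'(0)=0 .
\]
By Lemma~\ref{lem:parabola} it suffices to show that $E=0$. Since $E(s)/s=S(s)-\beta$, relation \eqref{eq:S} reads
\begin{equation}\label{eq:Einv}
E(K/s)=\frac{K}{s^2}\,E(s)\qquad(s\neq0).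
\end{equation}
Let $w=1/x$ on $\gamma\setminus\{A,B\}$ and $w(A)=0$. By \eqref{eq:K}, $w=(x\circ f_P)/K$ on $\gamma\setminus\{B\}$. As $f_P$ is a $C^2$ diffeomorphism from a neighborhood of $A$ onto a neighborhood of $B$, the function $w$ is a $C^2$ coordinate near $A$, and $f_P$ is the map $w\mapsto s=Kw$.

\subsection{The map $f_Q$ in the coordinate $w$}

Let $Q=(0,-1/\varepsilon)$. For $s,w'\neq0$, the points $(s,g(s))$ and $(1/w',g(1/w'))$ are collinear with $Q$ if and only if $(g(s)+1/\varepsilon)/s=w'\,(g(1/w')+1/\varepsilon)$. By \eqref{eq:Einv} applied to $Kw'$ we have $E(1/w')=E(Kw')/(Kw'^2)$, so the condition is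
\[
s+\beta+\frac{E(s)}{s}+\frac{1}{\varepsilon s}=\frac1{w'}+\beta+\frac{E(Kw')}{Kw'}+\frac{w'}{\varepsilon}.
\]
The terms $\beta$ cancel. For the parabola, $E=0$, the solution is $w'=\varepsilon s$, so we put $w'=\varepsilon s\omega$ and multiply by $\varepsilon s$:
\begin{equation}\label{eq:W}
W(\omega,s,\varepsilon):=\frac1\omega-1+\varepsilon s^2(\omega-1)+\frac{E(K\varepsilon s\omega)}{K\omega}-\varepsilon E(s)=0 .
\end{equation}
The function $W$ is $C^2$ for $\omega>0$, and $W(\omega,s,0)=1/\omega-1$. Fix $r>0$. For $|s|\le r$ and small $|\varepsilon|$, $W$ is decreasing in $\omega$ on $[\frac12,\frac32]$ and has opposite signs at the ends. So \eqref{eq:W} has a unique solution $\omega(s,\varepsilon)$ there; it is jointly $C^2$ by the implicit function theorem, and $\omega(s,0)=1$. The point with coordinate $w'=\varepsilon s\,\omega(s,\varepsilon)$ is close to $A$, hence off the arc $|x|\le r$, so it is $f_Q(s,g(s))$; for $s=0$ this is $f_Q(B)=A$. At $(1,s,0)$ we have $\partial_\omega W=-1$ and $\partial_\varepsilon W=sE'(0)-E(s)=-E(s)$. Hence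
\begin{equation}\label{eq:omega1}
\omega(s,\varepsilon)=1-\varepsilon E(s)+o(\varepsilon).
\end{equation}

Near $A$ we have $\Phi=\varepsilon\Psi_\varepsilon$ with $\Psi_\varepsilon(w)=Kw\,\omega(Kw,\varepsilon)$. Since $\omega$ is jointly $C^2$ and $\omega(s,0)=1$, $\Psi_\varepsilon\to Kw$ in $C^2$ on a fixed interval $I$. Let $h_j$ be as in Lemma~\ref{lem:sym}, read in the coordinate $w$, and let $\theta_j$ be as in Lemma~\ref{lem:dist}. For $z\in\gamma\setminus\{A,B\}$ and $s=x(f_Pz)$ the point $\Phi_jz$ has coordinate $w_j(s)=\varepsilon_js\,\omega(s,\varepsilon_j)$, and $h_j(z)=\lambda_j^{-1}h_j(\Phi_jz)$ gives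
\[
\log|h_j(z)|=c_j+\log|s|+\log\omega(s,\varepsilon_j)+\theta_j(w_j(s)),\qquad c_j=\log|\varepsilon_jh_j'(0)/\lambda_j| .
\]
For $f_Pz$ in place of $z$, replace $s$ by $x(z)=K/s$. The sum of the two expressions does not depend on $z$ by Lemma~\ref{lem:sym}, and $\log|s|+\log|K/s|=\log|K|$. As $z$ varies, $s$ takes every nonzero value. So for all $s,s_0\neq0$ and large $j$,
\begin{equation}\label{eq:balance}
D_j(s)=D_j(s_0),\qquad D_j(s):=\log\omega(s,\varepsilon_j)+\log\omega(K/s,\varepsilon_j)+\theta_j(w_j(s))+\theta_j(w_j(K/s)).
\end{equation}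

\subsection{First order}

The limit of $\Psi_{\varepsilon_j}$ is linear, so $N_1\to0$ in Lemma~\ref{lem:dist}(i), and $\theta_j(w_j(s))=o(1)\,|w_j(s)|=o(\varepsilon_j)$. By \eqref{eq:omega1}, $D_j(s)=-\varepsilon_j\,(E(s)+E(K/s))+o(\varepsilon_j)$. Dividing \eqref{eq:balance} by $\varepsilon_j$ and letting $j\to\infty$, we find a constant $C$ with $E(s)+E(K/s)=C$ for all $s\neq0$. With \eqref{eq:Einv} this determines $E$:
\begin{equation}\label{eq:E}
(s^2+K)\,E(s)=C\,s^2\qquad(s\neq0).
\end{equation}

If $K<0$, put $s=\sqrt{-K}$ to get $C=0$. Then $E(s)=0$ for $s^2\neq-K$, and $E=0$ by continuity. This finishes the proof for $K<0$, which is the case of an interior point $P$: the map $x\mapsto K/x$ has no fixed point exactly when $K<0$.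

\subsection{Second order}

Let $K>0$, the case of an exterior point $P$. Then \eqref{eq:E} says
\[
E=CT,\qquad T(s)=\frac{s^2}{s^2+K},\qquad T(K/s)=1-T(s),
\]
and the first order gives nothing more. Indeed, the curves $y=x^2+CT(x)$ satisfy \eqref{eq:Einv} and \eqref{eq:E}, and for small $|C|$ they are ovals: near $A$ they are given by $(X,Z)=(w/G,w^2/G)$ with $G=1+Cw^2/(1+Kw^2)$, so in both charts they tend in $C^2$ to the conic as $C\to0$. We need the terms of order $\varepsilon^2$ in \eqref{eq:balance}, hence the bound $\theta_j=o(\varepsilon_j^2)$. It comes from a symmetry that we have now gained: $E$ is smooth and even.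

The function $W$ is smooth and even in $s$. So $\omega$ is smooth, and even in $s$ by uniqueness. Then $\Psi_\varepsilon$ is odd and tends to $Kw$ in $C^3(I)$, and Lemma~\ref{lem:dist}(ii) gives $\theta_j(w_j(s))=o(1)\,w_j(s)^2=o(\varepsilon_j^2)$.

Since $E(K\varepsilon s\omega)/(K\omega)=C\varepsilon^2s^2\omega/(1+K\varepsilon^2s^2\omega^2)$, equation \eqref{eq:W} is
\[
\frac1\omega-1+\varepsilon s^2(\omega-1)+C\varepsilon^2s^2\omega-\varepsilon CT(s)+O(\varepsilon^4)=0 .
\]
Substitute $\omega=1+\varepsilon\omega_1+\varepsilon^2\omega_2+O(\varepsilon^3)$, so that $1/\omega-1=-\varepsilon\omega_1+\varepsilon^2(\omega_1^2-\omega_2)+O(\varepsilon^3)$. The order $\varepsilon$ gives $\omega_1=-CT$. The order $\varepsilon^2$ gives $\omega_1^2-\omega_2+s^2\omega_1+Cs^2=0$, and since $s^2(1-T)=KT$,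
\[
\omega_2=C^2T^2+Cs^2(1-T)=C^2T^2+CKT .
\]
Hence
\[
\log\omega=\varepsilon\omega_1+\varepsilon^2\big(\omega_2-\tfrac12\omega_1^2\big)+O(\varepsilon^3)=-\varepsilon CT+\varepsilon^2\big(\tfrac12C^2T^2+CKT\big)+O(\varepsilon^3).
\]
Adding the same expression with $1-T$ in place of $T$, the terms linear in $T$ become constant and the quadratic one does not:
\[
D_j(s)=-\varepsilon_jC+\varepsilon_j^2\Big(CK+\tfrac12C^2\big(T(s)^2+(1-T(s))^2\big)\Big)+o(\varepsilon_j^2).
\]
By \eqref{eq:balance}, $C^2\big(T^2+(1-T)^2\big)$ is independent of $s\neq0$. But $T$ takes all values in $(0,1)$, and $T^2+(1-T)^2$ is not constant there. So $C=0$ and $E=0$. \qed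

\section{Bi-Lipschitz conjugacies: proof of Theorem~\ref{thm:sharp}(a)}\label{sec:lip}

In this section $\gamma$ is $C^\infty$ with positive curvature. Distances on $\gamma$ and $\mathbb{RP}^1$ are measured by arc length (on $\mathbb{RP}^1$, for any Riemannian metric), and $h$ is \emph{bi-Lipschitz} if $h$ and $h^{-1}$ are Lipschitz. We use the following criterion. Let the homeomorphism $h:\gamma\to\mathbb{RP}^1$ be $C^1$ with nonzero derivative off one point $z_*$, and suppose that in $C^1$ coordinates near $z_*$ and $h(z_*)$ the modulus of its derivative lies between two positive constants on a punctured neighborhood of $z_*$. Then, by compactness, the same holds on $\gamma\setminus\{z_*\}$ with respect to arc length, so $h$ changes lengths of arcs by bounded factors and is bi-Lipschitz.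

We shall build a conjugacy near one end of the orbits and spread it by the dynamics. This needs $F_{P,Q}$ to be a diffeomorphism everywhere, also at the tangency points, and here positive curvature is used. Let $z_0\in\gamma$. Choose affine coordinates with $z_0=(0,0)$, $T_{z_0}=\{y=0\}$, $\gamma\subset\{y\ge0\}$. Near $z_0$ the curve is $y=x^2k(x)$ with $k$ smooth and positive, so
\[
X=x\sqrt{k(x)}
\]
is a smooth coordinate on $\gamma$ with $y=X^2$. (These $x,y,X$ are unrelated to the chart of Section~\ref{sec:chart}.) A point of $T_{z_0}\setminus\{z_0\}$ has the form $P=[1:0:a]$, $a\in\mathbb{R}$, and the lines $y=c\,(1-ax)$ pass through it. On $\gamma$ we have $y/(1-ax)=v^2$ with the smooth coordinate $v=X/\sqrt{1-ax}$. The points $v$ and $-v$ lie on one line through $P$, so near $z_0$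
\begin{equation}\label{eq:flip}
v\circ f_P=-v,\qquad v=X/\sqrt{1-ax}.
\end{equation}
Together with Lemma~\ref{lem:basic}(b) this shows that every $f_P$ is a $C^\infty$ diffeomorphism of $\gamma$.

\subsection{The line $PQ$ is a secant}

This case includes all interior pairs. Let $PQ\cap\gamma=\{A,B\}$. The diffeomorphism $\Phi=f_Qf_P$ preserves orientation, fixes exactly $A$ and $B$, and has multipliers $\lambda=p/q$ and $\lambda^{-1}$ with $\lambda>0$, $\lambda\neq1$. Exchanging $P$ and $Q$ replaces $\Phi$ by $\Phi^{-1}$, so we may assume $\lambda<1$.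

\emph{Linearization at $A$ and at $B$.} Let $w$ be a smooth coordinate near $A$ with $w(A)=0$. Choose $\kappa\in(\lambda,1)$, $M>0$ and a small interval $I$ centered at $0$ on which $|\Phi w|\le\kappa|w|$ and $|\log(\Phi'(w)/\lambda)|\le M|w|$. Then $|\log(\Phi'(\Phi^kw)/\lambda)|\le M\kappa^k|w|$, so $(\lambda^{-n}\Phi^n)'=\prod_{k<n}\Phi'(\Phi^kw)/\lambda$ converges uniformly on $I$ to a positive continuous function. As $\Phi^n(0)=0$, the limit $\varphi_A=\lim\lambda^{-n}\Phi^n$ exists, is $C^1$ with $\varphi_A'>0$, and satisfies $\varphi_A\circ\Phi=\lambda\varphi_A$.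

On each of the two arcs of $\gamma\setminus\{A,B\}$ the map $\Phi$ has no fixed point and moves points near $A$ toward $A$, so it moves all points toward $A$, and every orbit in $\gamma\setminus\{B\}$ tends to $A$. The formula $\varphi_A(z)=\lambda^{-n}\varphi_A(\Phi^nz)$, with $n$ so large that $\Phi^nz\in I$, does not depend on $n$ and extends $\varphi_A$ to a $C^1$ function on the arc $\gamma\setminus\{B\}$ with nonzero derivative and $\varphi_A\circ\Phi=\lambda\varphi_A$. Its image is an interval that contains a neighborhood of $0$ and is invariant under multiplication by $\lambda^{-1}$, so $\varphi_A:\gamma\setminus\{B\}\to\mathbb{R}$ is a $C^1$ diffeomorphism. The map $\Phi^{-1}$ has multiplier $\lambda$ at $B$, and the same construction gives a $C^1$ diffeomorphism $\varphi_B:\gamma\setminus\{A\}\to\mathbb{R}$ with $\varphi_B(B)=0$ and $\varphi_B\circ\Phi=\lambda^{-1}\varphi_B$.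

\emph{The conjugacy.} Let $h=\varphi_A$, $h(B)=\infty$. This is a homeomorphism onto $\mathbb{RP}^1$ that conjugates $\Phi$ to $t\mapsto\lambda t$, and only its behavior at $B$ is in question. In the coordinates $\varphi_B$ near $B$ and $1/t$ near $\infty$ it is the homeomorphism
\[
\rho=(1/\varphi_A)\circ\varphi_B^{-1}:\mathbb{R}\to\mathbb{R},\qquad\rho(0)=0,
\]
which is $C^1$ with nonzero derivative off $0$ and satisfies $\rho(\lambda^{-1}\tau)=\lambda^{-1}\rho(\tau)$. Hence $\rho'(\lambda^{-1}\tau)=\rho'(\tau)$, so $|\rho'|$ takes all its values on the compact set $\lambda\le|\tau|\le1$ and lies between two positive constants. By the criterion, $h$ is bi-Lipschitz.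

\begin{remark}\label{rem:match}
A $C^1$ conjugacy exists if and only if $\rho$ is linear. If $\rho$ is linear, $h$ is a $C^1$ diffeomorphism. Conversely, for $\tilde h$ as in Lemma~\ref{lem:sym} the quotients $\tilde h/\varphi_A$ and $(1/\tilde h)/\varphi_B$ are $\Phi$-invariant and have limits at $A$ and $B$ respectively, so they are constant, and $1/\varphi_A$ is a multiple of $\varphi_B$.
\end{remark}

\subsection{The line $PQ$ is a tangent}

Let $P,Q$ be exterior and $PQ=T_A$. By Lemma~\ref{lem:basic}(a), $A$ is the only fixed point of $F=f_Pf_Q$, and the model is the translation $\tau\mapsto\tau+1$ with its fixed point $\infty$. Use the coordinates of \eqref{eq:flip} with $z_0=A$, $P=[1:0:a]$, $Q=[1:0:b]$, $a\neq b$, and put $t=1/X$. We want $t\circ F=t+\mathrm{const}+r$ with $r$ summable along orbits, which move at linear speed in $t$; so $r$ must contain no term in $1/t$. This term cancels because of the symmetry \eqref{eq:flip}.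

\emph{The expansion of $F$.} We have $x=c_1X+O(X^2)$ with $c_1>0$, and $\sqrt{1-ax}$ is a smooth function of $X$, so for some constant $e$
\[
\frac1v=t\sqrt{1-ax}=t-\frac{ac_1}2+\frac et+O(t^{-2}).
\]
Let $t'=t\circ f_P$. By \eqref{eq:flip}, $t'-\frac{ac_1}{2}+\frac e{t'}=-t+\frac{ac_1}2-\frac et+O(t^{-2})$. First this gives $t'=-t+O(1)$, hence $1/t+1/t'=(t+t')/(tt')=O(t^{-2})$, and then $t'=-t+ac_1+O(t^{-2})$. The same holds for $Q$ with $b$ in place of $a$, so
\[
t\circ F=t+(a-b)c_1+r,\qquad r=O(t^{-2}).
\]
To estimate $dr/dt$, write $X\circ F=Xu(X)$ with $u$ smooth and $u(0)=1$. Then $Xr=1/u(X)-1-(a-b)c_1X$ is smooth in $X$ and $O(X^3)$, so $r$ is $X^2$ times a smooth function of $X$, and $dr/dt=-X^2\,dr/dX=O(t^{-3})$. Multiply $X$ and divide $t$ by the nonzero constant $(a-b)c_1$. Since $F^{-1}=f_Qf_P$ is obtained by exchanging $a$ and $b$, we get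
\[
t\circ F^{\pm1}=t\pm1+r_\pm(t),\qquad r_\pm=O(t^{-2}),\quad r_\pm'=O(t^{-3})\qquad(|t|\to\infty).
\]
Along $\gamma\setminus\{A\}$ the function $t$ is monotone in the same direction near both ends and tends to $+\infty$ at one end and to $-\infty$ at the other, so it extends from a small punctured neighborhood of $A$ to a diffeomorphism $t:\gamma\setminus\{A\}\to\mathbb{R}$. The function $t\circ F-t$ has no zero and is positive for large $t$, so it is positive. Hence forward orbits tend to $+\infty$ and backward orbits to $-\infty$.

\emph{Coordinates at the two ends.} Let $t_0$ be so large that $|r_+|\le\frac12$ and $|r_+'|\le\frac12$ for $t\ge t_0$. Then $t\circ F^k\ge t+k/2$ for $t\ge t_0$, and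
\[
t\circ F^n-n=t+\sum_{k<n}r_+(t\circ F^k),\qquad \frac{d}{dt}\,(t\circ F^n-n)=\prod_{k<n}\big(1+r_+'(t\circ F^k)\big).
\]
Since $\sum_k(t+k/2)^{-2}=O(t^{-1})$ and $\sum_k(t+k/2)^{-3}=O(t^{-2})$, both expressions converge uniformly on $[t_0,\infty)$. The limit $\tau_+=\lim(t\circ F^n-n)$ is $C^1$ with $\tau_+'>0$, $\tau_+\circ F=\tau_++1$, and $\tau_+=t+O(1/t)$, $\tau_+'\to1$ as $t\to+\infty$. The formula $\tau_+(z)=\tau_+(F^nz)-n$ extends it to $\gamma\setminus\{A\}$ with positive derivative; the image is an interval invariant under $\tau\mapsto\tau\pm1$, so $\tau_+:\gamma\setminus\{A\}\to\mathbb{R}$ is a $C^1$ diffeomorphism. The limit $\tau_-=\lim(t\circ F^{-n}+n)$ for $t\le-t_0$, treated in the same way with $r_-$, gives a $C^1$ diffeomorphism $\tau_-:\gamma\setminus\{A\}\to\mathbb{R}$ with $\tau_-\circ F=\tau_-+1$, and $\tau_-=t+O(1)$, $\tau_-'\to1$ as $t\to-\infty$.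

\emph{The conjugacy.} Let $h=\tau_+$, $h(A)=\infty$. This homeomorphism conjugates $F$ to $\tau\mapsto\tau+1$ and is a $C^1$ diffeomorphism off $A$. Near $A$, in the coordinates $X=1/t$ and $1/h$, its derivative is
\[
\frac{d(1/h)}{d(1/t)}=\frac{t^2}{\tau_+^2}\,\frac{d\tau_+}{dt}\qquad(X\neq0),
\]
which tends to $1$ as $t\to+\infty$. For $t\to-\infty$ write $\tau_+=\sigma\circ\tau_-$. The increasing $C^1$ diffeomorphism $\sigma$ of $\mathbb{R}$ commutes with $\tau\mapsto\tau+1$, so $\sigma(\tau)-\tau$ and $\sigma'$ are periodic: the first is bounded, the second lies between two positive constants. Thus $\tau_+=t+O(1)$, $\tau_+/t\to1$, and $d\tau_+/dt=\sigma'(\tau_-)\,\tau_-'$ stays between two positive constants. By the criterion, $h$ is bi-Lipschitz. \qed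

\section{A single pair: proof of Theorem~\ref{thm:sharp}(b)}\label{sec:pair}

We deform the ellipse by a map $j$ that conjugates both involutions of $\gamma_0$ to those of the new curve. If $j$ moves each point along its line through $Q$, then chords through $Q$ go to chords through $Q$. For $P$ we need the two ends of each chord through $P$ to land on one line through $P$, so we move two arcs exchanged by $f_P$ in a coordinated way.

Let $f_P,f_Q$ be the involutions of $\gamma_0$. Choose $z_1\in\gamma_0$ such that neither $z_1$ nor $z_2=f_P(z_1)$ lies on $PQ$ or is fixed by $f_P$ or $f_Q$; this excludes finitely many points. Then $z_1\neq z_2$. Let $u$ be a smooth parameter on the pencil through $P$ near the line $z_1z_2$, and for $i=1,2$ let $a_i$ be a smooth parameter on the pencil through $Q$ near $Qz_i$. Since $z_i\notin PQ$, the lines $Pz_i$ and $Qz_i$ are distinct, and $(a_i,u)$ are coordinates of the plane near $z_i$. Since these lines are not tangent at $z_i$, both $a_i$ and $u$ restrict to coordinates on $\gamma_0$ near $z_i$.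

Take a small open arc $J_1\ni z_1$ and put $J_2=f_P(J_1)$. Then $u(J_1)=u(J_2)$ is an interval $U$, and $J_i$ is a graph $u=\phi_i(a_i)$ with $\phi_i:a_i(J_i)\to U$ a diffeomorphism. For $J_1$ small, the coordinate rectangles $W_i=a_i(J_i)\times U$ are disjoint subsets of the affine plane that miss the line $PQ$, satisfy $W_i\cap\gamma_0=J_i$, and contain no fixed point of $f_P$ or $f_Q$; moreover $\gamma_0\setminus(J_1\cup J_2)$ contains an open arc.

Let $\chi\neq\mathrm{id}$ be a diffeomorphism of $U$, $C^\infty$-close to the identity and equal to it off a compact subset. Define $j:\gamma_0\to\mathbb{R}^2$ as the identity off $J_1\cup J_2$ and by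
\[
j(a_i,u)=(a_i,\chi(u))\qquad\text{on }J_i .
\]
The map $j$ is smooth and $C^\infty$-close to the inclusion, so it is a diffeomorphism onto a $C^\infty$ oval $\tilde\gamma=j(\gamma_0)$ close to $\gamma_0$. The curves coincide near every point of $\gamma_0\setminus(J_1\cup J_2)$. The deformation through $(1-\vartheta)\,\mathrm{id}+\vartheta\chi$, $0\le\vartheta\le1$, takes place in $W_1\cup W_2$, which misses $PQ$; so the types of $P,Q$ and the set $PQ\cap\gamma_0$ are unchanged. If $\chi(u)\neq u$, the image of the point $(a_1,u)\in J_1$ lies in $W_1\setminus J_1$, so $\tilde\gamma\neq\gamma_0$. Since $\tilde\gamma$ shares an open arc with $\gamma_0$, and five points of an ellipse lie on no other conic, $\tilde\gamma$ is not an ellipse.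

Let $R$ be $P$ or $Q$, and let $\tilde f_R$ be the involution of $\tilde\gamma$. We claim that $\tilde f_R\circ j=j\circ f_R$. If $f_R(z)=z$, then $z\notin J_1\cup J_2$, the curves coincide near $z=j(z)$, and $Rz$ is tangent to both. If $f_R(z)\neq z$, then $j(z)\neq j(f_Rz)$, and it suffices to show that these two points of $\tilde\gamma$ lie on a line through $R$. For $R=Q$ both lie on $Qz$, because $j$ preserves $a_i$ on $J_i$ and is the identity elsewhere. For $R=P$, note that $J_1\cup J_2$ is $f_P$-invariant. If $z\notin J_1\cup J_2$, then $j$ fixes $z$ and $f_Pz$. If $z\in J_1\cup J_2$, then $z$ and $f_Pz$ have the same coordinate $u$, so their images lie on the line through $P$ with parameter $\chi(u)$.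

Hence $\tilde f_P\tilde f_Q=j\,(f_Pf_Q)\,j^{-1}$, and with $s$ from Proposition~\ref{prop:conic} the $C^\infty$ diffeomorphism $s\circ j^{-1}:\tilde\gamma\to\mathbb{RP}^1$ conjugates this map to a M\"obius transformation. \qed

\begin{thebibliography}{1}
\bibitem{Tab} Serge Tabachnikov, \emph{Remarks on rigidity properties of conics}, arXiv:2110.08909 (2021).
\end{thebibliography}
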